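
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Secant varieties not cut out by forms\\ of the lowest possible degree}


\begin{abstract}
Let $Sec^kX$ be the closure of the union of the $k$-planes spanned by $k+1$ points of a smooth projective variety $X$. It was conjectured that, for every ample line bundle $L$ on $X$ and every $k\ge 1$, the ideal of $Sec^kX$ is generated by forms of degree $k+2$, and a condition on syzygies holds, whenever $X$ is embedded by a sufficiently high power of $L$. We show that this is false: for $X=\mathbb P^{41}$ embedded by $|\mathcal O(n)|$, with $k=312$ and any $n\ge 3$, the forms of degree $k+2$ vanishing on $Sec^kX$ do not cut it out even as a set. The same failure occurs for every $X$ of dimension $d\ge 41$, every ample $L$, every $k\ge\lfloor d^2/9\rfloor+3d+3$ and all sufficiently high powers of $L$. The proof reads off from such a form a symmetric polynomial in $k+2$ points of a $d$-dimensional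 vector space which vanishes whenever two of the points coincide. A bound on the number of triples in a certain configuration on $d$ points shows that the degree of this polynomial must be large. This forces the form to vanish on the linear span of a fat point. That span, or for large $k$ a join of several such spans with copies of $X$, is too big to lie in $Sec^kX$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, varieties are over an algebraically closed field $\Bbbk$ of characteristic $0$. For a smooth projective variety $X\subset\mathbb P^N$ and $k\ge1$, the \emph{$k$-th secant variety} $Sec^kX$ is the closure of the union of all $k$-planes spanned by $k+1$ points of $X$. Thus $Sec^1X$ is the usual secant line variety. For a very ample line bundle $M$ on $X$, ``the embedding by $|M|$'' means $X\subset\mathbb P(H^0(X,M)^*)$, given by the complete linear system.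

Which equations does $Sec^kX$ have? If $X\subset\mathbb P^N$ is embedded by a complete linear system and $N\ge k$, no nonzero form of degree at most $k+1$ vanishes on it (Lemma~\ref{lem:star}(i) below). In degree $k+2$ there are natural candidates. If $M=A\otimes B$, then multiplication $H^0(A)\otimes H^0(B)\to H^0(M)$ gives a matrix of linear forms on $H^0(M)^*$: for bases $(a_i)$ of $H^0(A)$ and $(b_j)$ of $H^0(B)$, its entry in position $(i,j)$ is the section $a_ib_j$. At a point of $X$ this matrix has rank at most $1$, so at a linear combination of $k+1$ points it has rank at most $k+1$, and its $(k+2)\times(k+2)$ minors vanish on $Sec^kX$. For curves such minors go a long way. As recorded in \cite{Vermeire}, a theorem of M.~S.~Ravi says that for a smooth curve of genus $g$ embedded by $L$ with $\deg L\ge 4g+2k+3$, the variety $Sec^kX$ is set-theoretically defined by the $(k+2)\times(k+2)$ minors of a matrix of linear forms. A conjecture of Eisenbud, Koh and Stillman, also recorded there, predicts an ideal-theoretic version for large $\deg L$. One is led to expect that, for sufficiently positive embeddings, the lowest possible degree suffices in every dimension.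

This is what Vermeire conjectured, with a statement on syzygies added. A closed subscheme $Y\subset\mathbb P^N$ satisfies condition $(K_e)$ if it is scheme-theoretically cut out by forms $F_0,\dots,F_s$ of degree $e$ such that the trivial (Koszul) relations among the $F_i$ are generated by linear relations. For instance, Green's condition $(N_2)$ implies $(K_2)$.

\begin{conjecture}[Vermeire \cite{Vermeire}]\label{conj}
Let $L$ be an ample line bundle on a smooth projective irreducible variety $X$, and fix $k\ge1$. Then for all $n\gg0$, $L^n$ embeds $X$ so that $Sec^kX$ is ideal-theoretically defined by forms of degree $k+2$ and, furthermore, satisfies condition $(K_{k+2})$.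
\end{conjecture}

Here $L^n$ embeds $X$ by the complete linear system $|L^n|$. The conjecture is false.

\begin{theorem}\label{thm:A}
Let $X=\mathbb P^{41}$ be embedded by $|\mathcal O(n)|$ with $n\ge3$, and let $k=312$. The common zero locus of all forms of degree $k+2=314$ vanishing on $Sec^kX$ contains a linear space $\mathbb P^{13243}$, while $\dim Sec^kX\le13145$. So $Sec^kX$ is not cut out, even set-theoretically, by forms of degree $k+2$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be a smooth projective irreducible variety of dimension $d\ge41$, let $L$ be ample on $X$, and let $k\ge\lfloor d^2/9\rfloor+3d+3$. Then for all $n\gg0$, in the embedding by $|L^n|$, the common zero locus of all forms of degree $k+2$ vanishing on $Sec^kX$ has dimension strictly larger than $\dim Sec^kX$.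
\end{theorem}

Each half of the conjecture, generation of the ideal in degree $k+2$ and condition $(K_{k+2})$, implies that $Sec^kX$ is the common zero locus of forms of degree $k+2$. So both halves fail in the situations of Theorems~\ref{thm:A} and~\ref{thm:B}. Since no nonzero form of degree at most $k+1$ vanishes on $Sec^kX$, the ideal of $Sec^kX$ needs generators of degree greater than $k+2$ there.

\medskip
\noindent\textbf{The idea.} Put $m=k+2$. A form of degree $m$ vanishing on $Sec^kX$ is a symmetric tensor in $m$ sections. Evaluated at $m$ points of $X$, it gives a symmetric function of these points, and the vanishing on $Sec^kX$ says precisely that this function is $0$ whenever two of the points coincide. Now let all $m$ points run in a neighborhood of one point $p\in X$. The Taylor expansion is a power series in $m$ vectors $x_1,\dots,x_m\in\Bbbk^d$, symmetric and zero on all diagonals $x_i=x_j$. Many vectors in few dimensions leave little room for such a series to have terms of low degree. If all terms have degree greater than $3m$, then none has degree at most $3$ in every $x_i$, and the form must vanish on the whole space $J_p$ of functionals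 that depend only on the $3$-jet of a section at $p$. When $3$-jets are separated, this space has dimension $\binom{d+3}3=(d+1)\frac{(d+2)(d+3)}6$, while the cone over $Sec^kX$ has dimension at most $(d+1)(m-1)$. So a contradiction with the conjecture appears if terms of degree at most $3m$ can be excluded for some $m$ with $m-1<\frac{(d+2)(d+3)}6$, a bound that grows like $\frac{d^2}6$. We exclude them as soon as $m>\frac{d^2}9+3d+4$. The gap between $\frac19$ and $\frac16$ is what makes the argument work, and $d\ge41$ is what it takes to absorb the linear terms.

Section~\ref{sec:dict} makes the passage to symmetric polynomials precise. Sections~\ref{sec:cubic} and~\ref{sec:degree} prove the degree bound, first for polynomials of degree exactly $3$ in each vector, and then in general. Section~\ref{sec:proofs} proves the theorems, and Section~\ref{sec:curves} contrasts them with the case of curves.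

\section{From forms on secant varieties to symmetric polynomials}\label{sec:dict}

Let $X$ be a smooth projective irreducible variety of dimension $d\ge1$, let $M$ be a very ample line bundle, and put $W=H^0(X,M)$. The embedding $X\subset\mathbb P(W^*)$ sends $x$ to the line spanned by the evaluation functional $\mathrm{ev}_x\in W^*$, which is defined up to a scalar. A section vanishing at every point is $0$, so the functionals $\mathrm{ev}_x$ span $W^*$. Let $\hat X\subset W^*$ be the affine cone over $X$.

Assume $k+1\le\dim W$. Linear independence of $\mathrm{ev}_{x_1},\dots,\mathrm{ev}_{x_{k+1}}$ is an open condition on $X^{k+1}$, and it is satisfied somewhere because the $\mathrm{ev}_x$ span $W^*$. Since $\hat X^{k+1}$ is irreducible, the affine cone over $Sec^kX$ is the closure of the set of all sums $\sum_{i=1}^{k+1}c_i\,\mathrm{ev}_{x_i}$ with $x_i\in X$, $c_i\in\Bbbk$. In particular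
\begin{equation}\label{eq:secdim}
\dim(\text{affine cone over }Sec^kX)\le (d+1)(k+1).
\end{equation}

A form of degree $b$ on $W^*$ is an element $\Phi\in S^bW$. In characteristic $0$ we may regard it as a symmetric tensor in $W^{\otimes b}$, that is, as its \emph{polarization} $\tilde\Phi$, the symmetric $b$-linear form on $W^*$ with $\Phi(\lambda)=\tilde\Phi(\lambda,\dots,\lambda)$. The relevant property of a form of degree $b\ge 2$ is
\begin{equation}\label{eq:star}
\tilde\Phi(\mathrm{ev}_x,\mathrm{ev}_x,\mu_3,\dots,\mu_b)=0\qquad\text{for all }x\in X,\ \mu_3,\dots,\mu_b\in W^* .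
\end{equation}
For $b=3$ it says that the cubic $\Phi=0$ is singular along $X$. In general it says that $\Phi$ has multiplicity at least $b-1$ along $X$.

\begin{lemma}\label{lem:star}
Let $1\le k\le\dim W-1$.
\begin{enumerate}
\item[(i)] No nonzero form of degree at most $k+1$ vanishes on $Sec^kX$.
\item[(ii)] A form of degree $k+2$ vanishes on $Sec^kX$ if and only if it satisfies \eqref{eq:star}.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A nonzero constant vanishes nowhere. Let $\Phi$ have degree $b$ with $1\le b\le k+1$ and vanish on $Sec^kX$. Then $\Phi(c_1\mathrm{ev}_{x_1}+\dots+c_b\mathrm{ev}_{x_b})$ vanishes for all $c_i$ and $x_i$. Its coefficient at $c_1c_2\cdots c_b$ is $b!\,\tilde\Phi(\mathrm{ev}_{x_1},\dots,\mathrm{ev}_{x_b})$. Since the $\mathrm{ev}_x$ span $W^*$, we get $\tilde\Phi=0$.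

(ii) Put $m=k+2$, and let $\Phi$ have degree $m$. If $\Phi$ vanishes on $Sec^kX$, then $\Phi\bigl(\sum_{i=1}^{m-1}c_i\mathrm{ev}_{x_i}\bigr)$ vanishes identically. Its coefficient at $c_1^2c_2\cdots c_{m-1}$ is
\[
\frac{m!}{2}\,\tilde\Phi(\mathrm{ev}_{x_1},\mathrm{ev}_{x_1},\mathrm{ev}_{x_2},\dots,\mathrm{ev}_{x_{m-1}}),
\]
and \eqref{eq:star} follows because the $\mathrm{ev}_x$ span $W^*$. Conversely, in the expansion of $\Phi\bigl(\sum_{i=1}^{m-1}c_i\mathrm{ev}_{x_i}\bigr)$ each term fills the $m$ arguments of $\tilde\Phi$ from a list of only $m-1$ functionals $\mathrm{ev}_{x_i}$. Some functional is repeated, and \eqref{eq:star} makes the term zero. So $\Phi$ vanishes on all sums of $k+1$ multiples of evaluation functionals, hence on $Sec^kX$.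
\end{proof}

Property \eqref{eq:star} passes to contractions: if $\Phi\in S^mW$ satisfies it and $2\le b\le m$, then so does each form $\Psi(\lambda)=\tilde\Phi(\lambda,\dots,\lambda,\mu_1,\dots,\mu_{m-b})$ of degree $b$ with fixed $\mu_i\in W^*$, because the polarization of $\Psi$ is $\tilde\Phi(\cdot,\dots,\cdot,\mu_1,\dots,\mu_{m-b})$.

\medskip
We now pass to the local picture. For $p\in X$ let $J_p\subset W^*$ be the space of functionals that factor through the $3$-jet map
\[
W\longrightarrow M\otimes\mathcal O_X/\mathfrak m_p^4 .
\]
If this map is surjective, then $\dim J_p=\dim\mathcal O_X/\mathfrak m_p^4=\binom{d+3}3$, the number of monomials of degree at most $3$ in $d$ variables; here we use that $X$ is smooth at $p$.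

For $V=\Bbbk^d$ and $m\ge2$, let $K_m(V)$ be the space of polynomials $F(x_1,\dots,x_m)$ on $V^m$ that are invariant under the symmetric group $S_m$ permuting the vectors $x_i$ and that vanish on every diagonal $x_i=x_j$, $i\ne j$. (It is not related to condition $(K_e)$.) \emph{Degree} means total degree. The diagonals are linear subspaces, so homogeneous components of elements of $K_m(V)$ lie in $K_m(V)$.

\begin{lemma}\label{lem:jets}
Let $b\ge2$, and suppose that every nonzero homogeneous element of $K_b(\Bbbk^d)$ has degree greater than $3b$. If $\Phi\in S^bW$ satisfies \eqref{eq:star}, then $\Phi$ vanishes on $J_p$ for every $p\in X$.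
\end{lemma}

\begin{proof}
Choose local parameters $t_1,\dots,t_d$ at $p$ and a trivialization of $M$ near $p$, and let $\tau:W\to\Bbbk[[t_1,\dots,t_d]]$ be Taylor expansion. Regard $\Phi$ as a symmetric tensor in $W^{\otimes b}$, and let
\[
\hat F\in\Bbbk[[x_1,\dots,x_b]]
\]
be its image under $\tau^{\otimes b}$, where each $x_i$ is a group of $d$ variables. Then $\hat F$ is symmetric in $x_1,\dots,x_b$.

Multiply the first two tensor factors of $\Phi$ to obtain an element of $H^0(X,M^2)\otimes W^{\otimes(b-2)}$. By \eqref{eq:star}, contracting its last $b-2$ factors with any functionals gives a section of $M^2$ that vanishes at every $x\in X$, hence is $0$. So the element itself is $0$. Taylor expansion turns products of sections into products of power series, and therefore $\hat F(x_1,x_1,x_3,\dots,x_b)=0$. By symmetry $\hat F$ vanishes on all diagonals. Hence each homogeneous part of $\hat F$ lies in $K_b(\Bbbk^d)$, and by hypothesis the parts of degree at most $3b$ are $0$.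

Let $\lambda\in J_p$. Then $\lambda=\ell\circ\tau$ for a linear functional $\ell$ on $\Bbbk[[t_1,\dots,t_d]]$ that kills the fourth power of the maximal ideal. So $\Phi(\lambda)$ is obtained by applying $\ell$ to $\hat F$ in each group of variables, and it depends only on those terms of $\hat F$ that have degree at most $3$ in each $x_i$. Such terms have total degree at most $3b$, hence are absent, and $\Phi(\lambda)=0$.
\end{proof}

\begin{example}[Dimension one]\label{ex:curve}
Let $d=1$, so that the $x_i$ are scalars, and let $F\in K_m(\Bbbk)$ be nonzero. Since $F$ vanishes on the diagonals, it is divisible by $\Delta=\prod_{i<j}(x_i-x_j)$. The quotient $F/\Delta$ changes sign under transpositions, so it is divisible by $\Delta$ as well. Hence every nonzero homogeneous element of $K_m(\Bbbk)$ has degree at least $m(m-1)$, which exceeds $3m$ once $m\ge5$. By Lemmas~\ref{lem:star} and~\ref{lem:jets}, for a curve and $5\le m\le\dim W+1$, every form of degree $m$ vanishing on $Sec^{m-2}X$ vanishes on every $J_p$. Here this contradicts nothing: $\mathbb P(J_p)$ is contained in a limit of $3$-planes spanned by four points that come together at $p$, so it lies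 in $Sec^{m-2}X$ anyway. For large $d$, however, $\dim J_p$ grows like $d^3/6$, and the question becomes how large $m$ must be before the low-degree elements of $K_m(\Bbbk^d)$ disappear.
\end{example}

The answer we need is the following; its proof occupies Sections~\ref{sec:cubic} and~\ref{sec:degree}.

\begin{proposition}\label{prop:degree}
If $m>\frac{d^2}9+3d+4$, then every nonzero homogeneous element of $K_m(\Bbbk^d)$ has degree greater than $3m$.
\end{proposition}

\begin{remark}[Why third-order jets]
With $2$-jets in place of $3$-jets, the same scheme would require that $K_m(\Bbbk^d)$ have no nonzero homogeneous element of degree at most $2m$, together with $\binom{d+2}2>(d+1)(m-1)$. For $2\le m\le d$, let $\delta(x_1,\dots,x_m)$ be the determinant of the matrix formed by the first $m$ coordinates of the $x_i$. Then $\delta^2$ is an element of $K_m(\Bbbk^d)$ of degree exactly $2m$. So one would need $m\ge d+1$, and then $(d+1)(m-1)\ge d(d+1)\ge\binom{d+2}2$ for $d\ge2$. (For $d=1$ the inequality $\binom{3}{2}>2(m-1)$ fails because $m=k+2\ge3$.) So this scheme never succeeds with second-order jets.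
\end{remark}

\section{Polynomials cubic in each vector}\label{sec:cubic}

The core of Proposition~\ref{prop:degree} is the case of polynomials of degree exactly $3$ in each vector.

\begin{proposition}\label{prop:cubic}
Let $V=\Bbbk^d$, and let $T(x_1,\dots,x_q)\ne0$ be a symmetric polynomial on $V^q$, homogeneous of degree $3$ in each $x_i$, such that $T=0$ whenever $x_i=x_j$ for some $i\ne j$. Then $q\le d+\frac{d^2}9$.
\end{proposition}

The plan is as follows. We polarize, so that the vectors enter through their cubes, and spend $d$ of the arguments on the cubes of a basis. After that only squarefree monomials matter in the remaining $q-d$ arguments, so a nonzero value is recorded by a family of $q-d$ triples in $\{1,\dots,d\}$. The vanishing on diagonals gives two relations between triples. The first says that two triples share at most one element. The second allows two triples to be exchanged for others, and this forces many pairs to lie in no triple. Counting pairs gives the bound.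

If $q\le d$, there is nothing to prove. \emph{For the rest of this section assume $q>d$}, so that $q\ge2$, and put $s=q-d\ge1$.

In characteristic $0$, homogeneous polynomials of degree $3$ on $V$ are the same as linear forms on $S^3V$ evaluated at cubes, and cubes span $S^3V$. Hence
\[
T(x_1,\dots,x_q)=\tilde T(x_1^3,\dots,x_q^3)
\]
for a unique symmetric $q$-linear form $\tilde T$ on $S^3V$. Fix all but two arguments of $\tilde T$ to obtain a symmetric bilinear form $\beta$ on $S^3V$. If the fixed arguments are cubes, then $\beta(x^3,x^3)=0$ by hypothesis. Since cubes span $S^3V$, this holds for arbitrary fixed arguments, by multilinearity. Differentiating in the direction $w$ gives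
\begin{equation}\label{eq:beta}
\beta(x^3,x^3)=0\quad\text{and}\quad\beta(x^3,x^2w)=0\qquad\text{for all }x,w\in V .
\end{equation}

Since $T\ne0$, for a general choice of $u_1,\dots,u_d\in V$, in particular for some basis, the symmetric $s$-linear form
\[
T'(v_1,\dots,v_s)=\tilde T(u_1^3,\dots,u_d^3,v_1,\dots,v_s)
\]
on $S^3V$ is not identically zero. What this buys is, by the second part of \eqref{eq:beta} with $x=u_i$:
\begin{equation}\label{eq:squares}
T'\text{ vanishes as soon as one of its arguments is divisible by some }u_i^2 .
\end{equation}
So among the monomials in $u_1,\dots,u_d$ only the squarefree ones matter. Write $[d]=\{1,\dots,d\}$ and $e_S=u_au_bu_c$ for a triple $S=\{a,b,c\}\subset[d]$; we also write $e_{abc}$.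

\begin{example}[Small $d$, and a sharp case]\label{ex:three}
For $d\le2$ there is no squarefree cubic monomial, so $T'=0$, a contradiction; hence $q\le d$. For $d=3$ there is exactly one, $e=u_1u_2u_3$. Suppose $s\ge2$, and let $\beta$ be obtained from $T'$ by fixing all but two arguments. In $\beta(x^3,x^3)=0$ with $x=c_1u_1+c_2u_2+c_3u_3$, the coefficient of $c_1^2c_2^2c_3^2$ is a combination of terms $\beta(u^\alpha,u^{\alpha'})$ with $u^\alpha u^{\alpha'}=u_1^2u_2^2u_3^2$. All of them vanish by \eqref{eq:squares} except $36\,\beta(e,e)$, so $\beta(e,e)=0$, and $T'=0$. This is a contradiction, so $s\le1$ and $q\le4=3+\frac{3^2}9$. This is attained: for $x_1,\dots,x_4\in\Bbbk^3$ put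
\[
T=\det(x_1,x_2,x_3)\det(x_1,x_2,x_4)\det(x_1,x_3,x_4)\det(x_2,x_3,x_4).
\]
It is cubic in each $x_i$ and vanishes if $x_i=x_j$. It is symmetric because an adjacent transposition changes the sign of exactly two of the four factors and interchanges the other two.
\end{example}

For larger $d$ many triples are available, and the task is to bound the number $s$ of triples that can occur together. Since monomials span $S^3V$ and $T'\ne0$, it follows from \eqref{eq:squares} that there are triples $S_1,\dots,S_s$ with
\[
T'(e_{S_1},\dots,e_{S_s})\ne0 .
\]
Fix them. For $s\ge2$ let $\beta$ denote a bilinear form obtained from $T'$ by fixing all but two arguments; \eqref{eq:beta} applies to it. Put $\xi=\sum_i c_iu_i$, so that $\xi^3=\sum_{|\alpha|=3}\frac{3!}{\alpha!}c^\alpha u^\alpha$, and take the coefficient of $c^\gamma$, $|\gamma|=6$, in $\beta(\xi^3,\xi^3)=0$: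
\begin{equation}\label{eq:coeff}
\sum_{\alpha+\alpha'=\gamma}\frac1{\alpha!\,\alpha'!}\,\beta(u^\alpha,u^{\alpha'})=0 .
\end{equation}
By \eqref{eq:squares}, only terms with both $u^\alpha$ and $u^{\alpha'}$ squarefree survive, and these have $\alpha!\,\alpha'!=1$. Equation \eqref{eq:coeff} has two consequences. From here to the end of the section, $x,y,z,g,h,w$ denote elements of $[d]$.

\smallskip
(a) \emph{Packing: if $|S\cap S'|\ge2$, then $\beta(e_S,e_{S'})=0$.} Take $u^\gamma=e_Se_{S'}$. In a factorization of $u^\gamma$ into two squarefree cubics, both factors contain every index of $S\cap S'$. If $S=S'$, both factors equal $e_S$. If $|S\cap S'|=2$, each factor contains in addition one of the two remaining indices. In both cases $\{S,S'\}$ is the only possibility, and \eqref{eq:coeff} reads $\beta(e_S,e_S)=0$ or $2\beta(e_S,e_{S'})=0$.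

\smallskip
(b) \emph{Exchange: if $x,y,z,g,h\in[d]$ are distinct, then}
\[
\beta(e_{xyz},e_{xgh})+\beta(e_{xyg},e_{xzh})+\beta(e_{xyh},e_{xzg})=0 .
\]
Take $u^\gamma=e_{xyz}e_{xgh}$. Both squarefree factors contain $x$, and the other four indices are split into two pairs, in one of three ways. Each way contributes the same coefficient to \eqref{eq:coeff}.

\smallskip
By (a), \emph{the triples $S_1,\dots,S_s$ are pairwise distinct and any two of them meet in at most one element.} Call a pair of elements of $[d]$ \emph{covered} if it lies in some $S_i$, which is then unique, and \emph{uncovered} otherwise.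

\begin{remark}[Packing alone just fails]\label{rem:packing}
The $s$ triples cover $3s$ different pairs, so $s\le\frac{d(d-1)}6$. Carried through Section~\ref{sec:degree}, this would exclude degrees at most $3m$ only for $m>\frac{d^2}6+\frac{17d}6+4$. The comparison of dimensions requires $m-1<\frac{(d+2)(d+3)}6=\frac{d^2}6+\frac{5d}6+1$, and the two conditions are incompatible. We must show that a definite proportion of the pairs is uncovered, and relation (b) is what does this.
\end{remark}

(c) \emph{If $\{x,y,z\}$ and $\{x,g,h\}$ are two different triples of the family $S_1,\dots,S_s$, then either $\{y,g\}$ and $\{z,h\}$ are both uncovered, or $\{y,h\}$ and $\{z,g\}$ are both uncovered.} The two triples meet only in $x$, so $x,y,z,g,h$ are distinct. Let $\beta$ be the form in which the arguments $e_{S_l}$ for the remaining triples are fixed. Then $\beta(e_{xyz},e_{xgh})\ne0$, so by (b) at least one of $\beta(e_{xyg},e_{xzh})$ and $\beta(e_{xyh},e_{xzg})$ is nonzero. In the first case, replacing our two triples by $\{x,y,g\}$ and $\{x,z,h\}$ gives a family on which $T'$ is again nonzero. By (a), applied to this new family, $\{x,y,g\}$ and $\{x,z,h\}$ meet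 each remaining $S_l$ in at most one element, so neither $\{y,g\}$ nor $\{z,h\}$ lies in a remaining $S_l$. Neither pair lies in $\{x,y,z\}$ or in $\{x,g,h\}$. So both are uncovered. The second case is the first with the names $g$ and $h$ exchanged.

\begin{proof}[Proof of Proposition~\ref{prop:cubic}]
Let $S_1,\dots,S_s$ be as above, with $s=q-d\ge1$, and let $r_x$ be the number of $S_i$ containing $x\in[d]$.

Let $x\ne y$ lie in a common triple $S_i$. We count the elements $w\ne y$ of $[d]$. Exactly $2r_y$ of them form a covered pair $\{y,w\}$, because any two triples through $y$ meet only in $y$. On the other hand, for each of the other $r_x-1$ triples $\{x,g,h\}$ through $x$, (c) gives an element $w\in\{g,h\}$ with $\{y,w\}$ uncovered. These $w$ are distinct, because any two triples through $x$ meet only in $x$. They differ from $y$, because $S_i$ is the only triple containing both $x$ and $y$. Hence $2r_y+(r_x-1)\le d-1$, that is,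
\[
r_x+2r_y\le d .
\]
For a triple $S_i=\{x,y,z\}$, add this inequality for the ordered pairs $(x,y)$, $(y,z)$, $(z,x)$ to get $r_x+r_y+r_z\le d$. Summing over all $S_i$ gives $\sum_xr_x^2\le sd$, since $r_x$ is counted once for each of the $r_x$ triples containing $x$. Also $\sum_xr_x=3s$. By Cauchy--Schwarz,
\[
9s^2=\Bigl(\sum_{x}r_x\Bigr)^2\le d\sum_{x}r_x^2\le d^2s ,
\]
so $s\le d^2/9$ and $q=d+s\le d+d^2/9$.
\end{proof}

\section{The degree bound}\label{sec:degree}

We now prove Proposition~\ref{prop:degree}. A homogeneous element of $K_m$ of degree at most $3m$ has degree at most $3$ in each vector only \emph{on average}. It may have monomials in which some vectors occur to low degree and others to high degree, and restricting to a diagonal mixes the multidegrees. The plan is to make every vector occur to degree at least $2$, at the cost of losing one vector, and then to select a multidegree that is extremal for the number of vectors of degree exactly $2$. There are at most $d$ such vectors. The degree budget then shows that all but about $2d$ vectors have degree exactly $3$, and extremality makes the selected component vanish on the diagonals of those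 vectors. Proposition~\ref{prop:cubic} applies.

\begin{proof}[Proof of Proposition~\ref{prop:degree}]
Let $m\ge 2$, and suppose that $K_m=K_m(V)$, $V=\Bbbk^d$, has a nonzero homogeneous element of degree at most $3m$. Let $F\ne0$ be a homogeneous element of $K_m$ of minimal degree $D\le3m$. We show $m\le\frac{d^2}9+3d+4$.

\smallskip
\emph{Translation invariance.} Let $v\in V$. For each $t\in\Bbbk$ the polynomial $F(x_1+tv,\dots,x_m+tv)$ lies in $K_m$, so its derivative in $t$ at $t=0$ lies in $K_m$. This derivative is homogeneous of degree $D-1$ (or zero), so it is zero by minimality of $D$. Replacing each $x_i$ by $x_i+tv$, we see that $F(x_1+tv,\dots,x_m+tv)$ has zero derivative in $t$ for every $t$, hence is independent of $t$ (the characteristic is $0$).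

\smallskip
\emph{Degree at least $2$ in each vector.} Put
\[
f(x_1,\dots,x_{m-1})=F(x_1,\dots,x_{m-1},0).
\]
Then $F(x_1,\dots,x_m)=f(x_1-x_m,\dots,x_{m-1}-x_m)$, so $f\ne0$. It is homogeneous of degree $D$, symmetric in $x_1,\dots,x_{m-1}$, and vanishes when $x_i=x_j$, $i\ne j$. Moreover, \emph{every monomial of $f$ has degree at least $2$ in each $x_i$}. To see this, express $F$ in terms of $u=x_i+x_m$, $v=x_i-x_m$ and the remaining vectors. By symmetry in $x_i,x_m$ it is even in $v$, and it vanishes for $v=0$; so each of its terms has degree at least $2$ in $v$. Setting $x_m=0$ means setting $u=v=x_i$, and the claim follows.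

\smallskip
\emph{Multidegrees.} Decompose $f=\sum_ef_e$ over $e\in\mathbb N^{m-1}$, where $\mathbb N=\{0,1,2,\dots\}$ and $f_e$ is homogeneous of degree $2+e_i$ in $x_i$ for each $i$. If $f_e\ne0$, then
\begin{equation}\label{eq:budget}
\sum_ie_i=D-2(m-1)\le m+2 .
\end{equation}
Permuting the vectors permutes the $f_e$. In particular, $f_e$ is symmetric in $x_i,x_j$ whenever $e_i=e_j$. Taking multihomogeneous parts of $f|_{x_i=x_j}=0$ gives, for every $e$ and $i\ne j$,
\begin{equation}\label{eq:mix}
\sum_{e'}f_{e'}\big|_{x_i=x_j}=0,\qquad\text{the sum over all $e'$ with } e'_l=e_l\ (l\ne i,j),\quad e'_i+e'_j=e_i+e_j .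
\end{equation}

Among all $e$ with $f_e\ne0$ choose one for which the number $z$ of zero entries is maximal. Let $Z$, $O$, $Q$ be the sets of indices $i$ with $e_i=0$, $e_i=1$, $e_i\ge2$, respectively, so that the corresponding $x_i$ occur in $f_e$ to degree $2$, $3$, and at least $4$.

\smallskip
\emph{Few quadratic vectors: $z=|Z|\le d$.} Let $i\ne j$ be in $Z$. The only $e'$ in \eqref{eq:mix} is $e$ itself, so $f_e|_{x_i=x_j}=0$. Since $f_e$ is symmetric in $x_i,x_j$, it is even in $x_i-x_j$, and so it vanishes to order $2$ along $x_i=x_j$. Fix all vectors but $x_i$. Then $f_e$ is a quadratic form in $x_i$ that vanishes to order $2$ at the point $x_j$, so $x_j$ lies in its radical. This holds for every $j\in Z\setminus\{i\}$. If $z\ge d+1$, then for general values of the fixed vectors these $x_j$ span $V$, the quadratic form is $0$, and hence $f_e=0$, a contradiction.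

\smallskip
\emph{Many cubic vectors.} There are $m-1$ indices, and by \eqref{eq:budget}
\[
m+2\ge\sum_ie_i=|O|+\sum_{i\in Q}e_i=(m-1-z)+\sum_{i\in Q}(e_i-1).
\]
Hence $|Q|\le\sum_{i\in Q}(e_i-1)\le z+3$, and
\[
q:=|O|=m-1-z-|Q|\ge m-4-2z\ge m-4-2d .
\]

\smallskip
\emph{A multicubic polynomial.} Let $i\ne j$ be in $O$. For the $e'$ in \eqref{eq:mix}, the pair $(e'_i,e'_j)$ is one of $(1,1)$, $(0,2)$, $(2,0)$. In the last two cases $e'$ has $z+1$ zero entries, so $f_{e'}=0$ by the choice of $e$. Therefore $f_e|_{x_i=x_j}=0$. Specialize the vectors $x_l$, $l\notin O$, to constants for which $f_e$ remains nonzero. The result is a nonzero polynomial in the $q$ vectors $x_i$, $i\in O$, which is symmetric, cubic in each $x_i$, and zero on all diagonals. By Proposition~\ref{prop:cubic}, $q\le d+\frac{d^2}9$ (trivially if $q\le d$).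

\smallskip
Combining, $m-4-2d\le d+\frac{d^2}9$, that is, $m\le\frac{d^2}9+3d+4$.
\end{proof}

\section{Proof of the theorems}\label{sec:proofs}

Let $X$, $d$, $M$ and $W$ be as in Section~\ref{sec:dict}. Lemma~\ref{lem:jets} and Proposition~\ref{prop:degree} together give:
\begin{equation}\label{eq:key}
\text{if }b>\tfrac{d^2}9+3d+4\text{ and }\Phi\in S^bW\text{ satisfies \eqref{eq:star}, then }\Phi|_{J_p}=0\text{ for every }p\in X.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $d=41$, $m=k+2=314$ and $M=\mathcal O(n)$ with $n\ge3$. The map $H^0(\mathcal O(n))\to\mathcal O(n)\otimes\mathcal O/\mathfrak m_p^4$ is surjective, because in affine coordinates at $p$ the source consists of all polynomials of degree at most $n$. So $\dim J_p=\binom{44}3=13244$, and in particular $k+1\le\dim W$.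

Since $\frac{41^2}9+3\cdot41+4=313.77\ldots<314$, Lemma~\ref{lem:star}(ii) and \eqref{eq:key} show that every form of degree $314$ vanishing on $Sec^kX$ vanishes on $J_p$ for each $p$. Hence their common zero locus contains $\mathbb P(J_p)=\mathbb P^{13243}$. By \eqref{eq:secdim}, $\dim Sec^kX\le42\cdot313-1=13145$. So $Sec^kX$ is strictly smaller than this common zero locus.
\end{proof}

This already disproves Conjecture~\ref{conj}. For Theorem~\ref{thm:B}, let $d\ge41$ and put
\[
a=\lfloor d^2/9\rfloor+3d+5 ,
\]
the smallest integer greater than $\frac{d^2}9+3d+4$. The hypothesis on $k$ says that $m=k+2\ge a$. If $m=a$, the argument above works for every $X$ and all $n\gg0$. As $m$ grows, the bound \eqref{eq:secdim} on the cone over $Sec^kX$ eventually exceeds the dimension of a single $J_p$. We then use several points $p_i$, one for each block of $a-1$ points in the secant construction, and ordinary points of $X$ for the remainder.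

\begin{proof}[Proof of Theorem~\ref{thm:B}]
First,
\[
a-1\le\tfrac{d^2}9+3d+4<\tfrac{(d+2)(d+3)}6 .
\]
Multiplied by $18$, the second inequality becomes $d^2-39d-54>0$. At $d=41$ the left side is $28$, and it increases for $d\ge 20$. Hence
\begin{equation}\label{eq:compare}
\tbinom{d+3}3=(d+1)\tfrac{(d+2)(d+3)}6>(d+1)(a-1).
\end{equation}
Write
\[
m-1=j(a-1)+t,\qquad 0\le t\le a-2 .
\]
Since $m\ge a$, we have $j\ge1$. Fix distinct points $p_1,\dots,p_j,q_1^0,\dots,q_t^0\in X$. By Serre vanishing, applied to the ideal of the corresponding fat points, for all $n\gg0$ the bundle $M=L^n$ is very ample and the map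
\begin{equation}\label{eq:surj}
W=H^0(X,M)\longrightarrow\bigoplus_{i=1}^jM\otimes\mathcal O_X/\mathfrak m_{p_i}^4\ \oplus\ \bigoplus_{l=1}^tM\otimes\mathcal O_X/\mathfrak m_{q_l^0}^2
\end{equation}
is surjective. Fix such an $n$. The target of \eqref{eq:surj} has dimension $j\binom{d+3}3+t(d+1)$, which by \eqref{eq:compare} exceeds $(d+1)(m-1)\ge k+1$. So $k+1\le\dim W$. Dually to \eqref{eq:surj}, the sum $J=\sum_iJ_{p_i}\subset W^*$ is direct and has dimension $j\binom{d+3}3$.

\smallskip
\emph{Claim. Every form $\Phi$ of degree $m$ vanishing on $Sec^kX$ vanishes at}
\[
\lambda_1+\dots+\lambda_j+c_1\mathrm{ev}_{q_1}+\dots+c_t\mathrm{ev}_{q_t}\qquad\text{for all }\lambda_i\in J_{p_i},\ q_l\in X,\ c_l\in\Bbbk .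
\]
By multilinearity, the value of $\Phi$ at this point is a linear combination of values of $\tilde\Phi$ at lists of arguments that contain $\lambda_i$ with multiplicity $b_i$ and $\mathrm{ev}_{q_l}$ with multiplicity $\gamma_l$, where $\sum_ib_i+\sum_l\gamma_l=m$. We show that each such value is $0$. By Lemma~\ref{lem:star}(ii), $\Phi$ satisfies \eqref{eq:star}, so the value is $0$ if some $\gamma_l\ge2$. Otherwise $\sum_l\gamma_l\le t$, and
\[
\sum_{i=1}^jb_i\ge m-t=j(a-1)+1 ,
\]
so $b_i\ge a$ for some $i$. Fix all arguments except the $b_i$ copies of $\lambda_i$. The resulting contraction $\Psi$ of $\Phi$ is a form of degree $b_i>\frac{d^2}9+3d+4$ satisfying \eqref{eq:star}. By \eqref{eq:key} it vanishes on $J_{p_i}$, and the value is $\Psi(\lambda_i)=0$.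

\smallskip
\emph{Dimension.} By the claim, the affine cone over the common zero locus contains the image of
\[
\psi:J\times\hat X^t\to W^*,\qquad(\lambda,v_1,\dots,v_t)\mapsto\lambda+v_1+\dots+v_t .
\]
Choose a point of the source with each $v_l$ a nonzero vector on the line of $q_l^0$. It is a smooth point, since $\hat X\setminus\{0\}$ is smooth of dimension $d+1$. The tangent space of $\hat X$ at $v_l$ is the space of functionals factoring through the $1$-jet at $q_l^0$, that is, $(M\otimes\mathcal O_X/\mathfrak m_{q_l^0}^2)^*\subset W^*$. So the image of $d\psi$ at the chosen point is the sum of $J$ and these $t$ tangent spaces, and this sum is direct by \eqref{eq:surj}. Hence $d\psi$ is injective there, and the closure of the image of $\psi$ has dimension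
\[
j\tbinom{d+3}3+t(d+1)>j(d+1)(a-1)+t(d+1)=(d+1)(m-1),
\]
by \eqref{eq:compare} and $j\ge1$. By \eqref{eq:secdim} the right-hand side is at least the dimension of the affine cone over $Sec^kX$. So the common zero locus has dimension strictly larger than $\dim Sec^kX$.
\end{proof}

The hypothesis on $k$ enters only as $m\ge a$, and $d\ge41$ enters only through \eqref{eq:compare}. We do not claim that either bound is optimal.

\section{Curves}\label{sec:curves}

Some restriction on the dimension is necessary. Recall that $Y\subset\mathbb P^N$ satisfies $N_{e,p}$ if its ideal is generated by forms of degree $e$ and the minimal free resolution of the ideal is linear in its first $p$ steps, generators included. For $p=2$, all relations among the generators are generated by linear ones, so $N_{e,2}$ implies $(K_e)$. By a theorem of Ein, Niu and Park \cite{ENP}, if a smooth curve $X$ of genus $g$ is embedded by $L$ with $\deg L\ge2g+2k+1+p$, then $Sec^kX$ satisfies $N_{k+2,p}$. Taking $p=2$, and a high power of an ample bundle for $L$, we see that Conjecture~\ref{conj} holds for curves.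

\begin{thebibliography}{9}

\bibitem{ENP}
Ein, Niu, and Park,
\emph{Singularities and syzygies of secant varieties of nonsingular projective curves},
Invent. Math. \textbf{222} (2020).

\bibitem{Vermeire}
Peter Vermeire,
\emph{Secant Varieties and Birational Geometry},
arXiv:math/9911078 (1999).

\end{thebibliography}

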